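# Relative Turán numbers of the loose 4-cycle: why the exponent $3/4$ does not occur

## 1. 3-graphs, codegrees, loose cycles and relative Turán numbers

**Definition 1 (3-graph, degree, codegree).** A 3-graph $H$ is a 3-uniform hypergraph: a vertex set together with a set of 3-element subsets called edges. We often identify $H$ with its set of edges, and $e(H)$ is the number of edges. The degree of a vertex is the number of edges containing it, and $\Delta$ is the maximum degree. The codegree $d(uv)$ of a pair $u\ne v$ is the number of edges containing both $u$ and $v$.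

For example, in the complete 3-graph $K_n^{(3)}$ every degree is $\binom{n-1}2$ and every codegree is $n-2$. In any 3-graph, each edge at $u$ contains two pairs through $u$, so $\sum_{v}d(uv)=2\deg(u)\le 2\Delta$.

**Definition 2 (loose 4-cycle).** The loose 4-cycle $C_4^3$ is the 3-graph with edges $e_1,e_2,e_3,e_4$ such that $e_i$ and $e_{i+1}$ share exactly one vertex for each $i$ (indices mod 4), and $e_1\cap e_3=e_2\cap e_4=\emptyset$.

For example, $\{1,5,2\},\{2,6,3\},\{3,7,4\},\{4,8,1\}$ is a loose 4-cycle. Every loose 4-cycle looks like this one. Write $e_s\cap e_{s+1}=\{v_s\}$. If two of $v_1,\dots,v_4$ were equal, their common value would lie in two opposite edges, which is impossible. So each edge $e_s$ contains two distinct corners $v_{s-1},v_s$ and one further vertex that lies in no other edge, and there are 8 vertices in all. A copy of $C_4^3$ in $H$ is a set of four edges of $H$ forming a loose 4-cycle.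

**Definition 3 (Berge 4-cycle).** A 3-uniform Berge 4-cycle consists of four distinct edges $e_1,\dots,e_4$ for which there are four distinct vertices $v_1,\dots,v_4$ with $v_s\in e_s\cap e_{s+1}$. The family of all of them is denoted $\mathcal C_4^3$.

The loose 4-cycle is one member. Another is $\{1,2,x\},\{2,3,x\},\{3,4,x\},\{4,1,x\}$, which is not loose, since all four edges contain $x$.

**Definition 4 (relative Turán number).** For 3-graphs $H$ and $F$, $\mathrm{ex}(H,F)$ is the maximum number of edges in an $F$-free subgraph of $H$. For a family, the subgraph must avoid every member.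

For example, if $H=C_4^3$, then $\mathrm{ex}(H,C_4^3)=3$. If $H$ is a star, meaning all its edges contain one vertex $x$, then $H$ has no two disjoint edges, so it is $C_4^3$-free and $\mathrm{ex}(H,C_4^3)=e(H)$.

## 2. The exponent of $\Delta$ in $\mathrm{ex}(H,C_4^3)/e(H)$

What fraction of the edges can we always keep while destroying all loose 4-cycles, if we know only the maximum degree? It is known that for every $H$ with maximum degree $\Delta$
$$\mathrm{ex}(H,C_4^3)\ \ge\ \Delta^{-3/4-o(1)}e(H),\tag{1}$$
where $o(1)\to0$ as $\Delta\to\infty$. This follows from the same bound for $\mathrm{ex}(H,\mathcal C_4^3)$, because $C_4^3\in\mathcal C_4^3$. The problem, from Sam Spiro and Jacques Verstraete, "Relative Turán Numbers for Hypergraph Cycles", arXiv:2012.11061 (2020), asks whether (1) can be tight: is there a sequence of 3-graphs $H_n$ with maximum degrees $\Delta_n\to\infty$ such that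
$$\mathrm{ex}(H_n,C_4^3)\le\Delta_n^{-3/4+o(1)}e(H_n)\ ?$$

The answer is no.

**Theorem A.** For every 3-graph $H$ with maximum degree $\Delta\ge1$,
$$\mathrm{ex}(H,C_4^3)\ \ge\ c\,\Delta^{-11/15}e(H),\qquad c=28^{-12}.$$

Indeed $\frac{11}{15}=\frac34-\frac1{60}$. If a sequence as in the problem existed, then $c\,\Delta_n^{-11/15}\le\Delta_n^{-3/4+o(1)}$, that is, $\Delta_n^{1/60-o(1)}\le 28^{12}$, which is false once $\Delta_n$ is large. There is also a bound in the other direction.

**Theorem B.** There are 3-graphs $H_n$ with $\Delta_n\to\infty$ and $\mathrm{ex}(H_n,C_4^3)\le\Delta_n^{-8/11+o(1)}e(H_n)$.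

Let $\beta^*$ be the infimum of all $\beta$ such that $\mathrm{ex}(H,C_4^3)\ge\Delta^{-\beta-o(1)}e(H)$ for all $H$. Theorem A says that $\beta=\frac{11}{15}$ is admissible. Theorem B says that every admissible $\beta$ is at least $\frac8{11}$. Hence
$$\tfrac8{11}\le\beta^*\le\tfrac{11}{15}<\tfrac34 .$$
The exact value of $\beta^*$ is not determined here.

## 3. Stars and complete 3-graphs by hand

If all edges of $H$ pass through one vertex, nothing has to be deleted. If $H=K_n^{(3)}$, then the star at one vertex is a $C_4^3$-free subgraph with $\binom{n-1}2$ edges, so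
$$\frac{\mathrm{ex}(H,C_4^3)}{e(H)}\ge\binom{n-1}2\Big/\binom n3=\frac3n .$$
Here $\Delta=\binom{n-1}2$, so $3/n$ is of order $\Delta^{-1/2}$, far above $\Delta^{-3/4}$. The densest 3-graphs are therefore not the dangerous ones. Codegrees are what matters: the complete 3-graph has codegrees of order $\Delta^{1/2}$, and the next section shows that large codegrees always help.

## 4. Edges that contain a pair of large codegree

**Proposition 1.** Let $H$ have maximum degree $\Delta$, let $1\le D\le\Delta$, and let $H_D$ be the set of edges of $H$ that contain a pair of codegree $>D$ in $H$. Then $\mathrm{ex}(H,C_4^3)\ge\frac{D}{12\Delta}|H_D|$.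

*Proof.* The plan is to find a matching of pairs with large codegree and to keep edges of the form "matching pair plus an outside vertex", arranged so that two kept edges can meet in a single vertex only at the outside vertex.

**Step 1: a heavy matching.** Let $G$ be the graph of all pairs $uv$ with $d(uv)>D$. Since $\sum_vd(uv)\le2\Delta$, every vertex has degree at most $2\Delta/D$ in $G$. By Vizing's theorem (a graph of maximum degree $k$ has a proper edge coloring with $k+1$ colors), $G$ decomposes into at most $2\Delta/D+1\le3\Delta/D$ matchings; the last inequality uses $D\le\Delta$. Every edge of $H_D$ contains a pair of $G$, so $\sum_{uv\in G}d(uv)\ge|H_D|$. Hence some matching $M$ satisfies $\sum_{uv\in M}d(uv)\ge\frac D{3\Delta}|H_D|$.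

**Step 2: separating inside from outside.** Make each pair of $M$ active independently with probability $\frac12$. Let $F$ consist of the edges $uvw\in H$ such that $uv\in M$ is active and $w$ lies in no active pair. Two pairs inside one triple share a vertex, so each edge of $H$ contains at most one pair of $M$, and the roles of $uv$ and $w$ are unambiguous. The vertex $w$ lies in at most one pair of $M$, and that pair is not $uv$. So an edge $uvw$ with $uv\in M$ is in $F$ with probability at least $\frac12\cdot\frac12=\frac14$. Therefore $\mathbb E\,e(F)\ge\frac14\sum_{uv\in M}d(uv)\ge\frac D{12\Delta}|H_D|$, and some choice attains this.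

**Step 3: $F$ is $C_4^3$-free.** Suppose $e_1,\dots,e_4$ is a loose 4-cycle in $F$, with $e_s=m_s\cup\{w_s\}$ and $m_s$ the active pair. Suppose the common vertex of $e_s$ and $e_{s+1}$ lay in an active pair. Then it is neither $w_s$ nor $w_{s+1}$, so it lies in both $m_s$ and $m_{s+1}$. Since $M$ is a matching, $m_s=m_{s+1}$, and then $|e_s\cap e_{s+1}|\ge2$, a contradiction. So the common vertex lies in no active pair, which means that it equals $w_s$ and also $w_{s+1}$. Hence $w_s=w_{s+1}$ for all $s$, so $w_1=w_3\in e_1\cap e_3=\emptyset$, a contradiction. $\square$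

## 5. Random deletion reaches $\Delta^{-3/4}$ and stops there

By Proposition 1 we may concentrate on small codegrees, and the natural attempt is random deletion. First we count cycles.

**Lemma 2.** Let $H'$ have maximum degree at most $\Delta$ and all codegrees at most $D$. Then every edge lies in at most $24\Delta^2D$ copies of $C_4^3$, and
$$\#\{\text{copies of }C_4^3\text{ in }H'\}\ \le\ 6\Delta^2D\,e(H').\tag{2}$$

*Proof.* Fix the edge $e$. Choose the ordered pair of its two corners (6 ways). At each of these corners choose the neighboring edge and the other corner of that edge (at most $2\Delta$ ways each). The fourth edge contains the two new corners, so there are at most $D$ choices for it. The product is $24\Delta^2D$. Each copy has four edges, so summing over edges and dividing by 4 gives (2). $\square$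

Now keep each edge of $H'$ independently with probability $x$ and delete one edge from every surviving copy. The expected number of remaining edges is at least $x\,e(H')\,(1-6\Delta^2Dx^3)$. With $x=(12\Delta^2D)^{-1/3}$ this proves
$$\mathrm{ex}(H',C_4^3)\ \ge\ \tfrac12(12\Delta^2D)^{-1/3}e(H')\qquad(\Delta,D\ge1).\tag{3}$$

Proposition 1 improves as $D$ grows (it gives $D/\Delta$) and (3) improves as $D$ shrinks (it gives $(\Delta^2D)^{-1/3}$). They balance at $D=\Delta^{1/4}$. Either $|H_D|\ge\frac12e(H)$, and Proposition 1 gives at least $\frac1{24}\Delta^{-3/4}e(H)$. Or $H'=H\setminus H_D$ has at least $\frac12e(H)$ edges and all codegrees at most $D$, and (3) gives at least $\frac14\,12^{-1/3}\Delta^{-3/4}e(H)$. So two elementary arguments already produce the exponent $\frac34$ of (1).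

They stop exactly there, as the following 3-graph shows. For a prime power $q\ge4$ let $T_q$ be the tripartite 3-graph whose parts $A,B,W$ are three copies of $\mathbb F_q^3$. Its edges are the triples $abw$ ($a\in A$, $b\in B$, $w\in W$) with
$$a_1+b_1+w_1=0,\qquad a_2+b_2+w_2=0 .$$
Every vertex has degree $q^3\cdot q=q^4$ and every pair from two different parts has codegree $q$. So $\Delta=q^4$ and all nonzero codegrees equal $\Delta^{1/4}$. We count copies of $C_4^3$ containing a given edge $e_1=ab_1w$, with corners $a,w$ on it, of the form
$$e_1=ab_1w,\quad e_2=a_2bw,\quad e_3=a_3bw',\quad e_4=ab_4w'.$$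
Choose $b\ne b_1$ ($q^3-1$ ways), then $a_2\ne a$ (at least $q-1$ ways), then $b_4\notin\{b,b_1\}$ ($q^3-2$ ways), then $w'\ne w$ (at least $q-1$ ways), and finally $a_3\notin\{a,a_2\}$ (at least $q-2$ ways). All these give loose 4-cycles. Different choices give different copies, since $e_2$ is the edge of the copy meeting $e_1$ in $w$ and $e_4$ is the one meeting it in $a$. For $q\ge4$ the product is at least
$$\frac{63}{64}\cdot\frac{62}{64}\cdot\Big(\frac34\Big)^2\cdot\frac12\,q^9\ \ge\ \frac14q^9=\frac14\Delta^{9/4}.$$
So $T_q$ has at least $\frac1{16}\Delta^{9/4}e(T_q)$ copies. If edges are kept independently with probability $x\ge3\Delta^{-3/4}$, the expected number of surviving copies is at least $\frac{27}{16}$ times the expected number of surviving edges, and deleting one edge per copy guarantees nothing. Proposition 1 does not help either: it needs $D<\Delta^{1/4}$ to see any edge of $T_q$, and then it gives less than $\frac1{12}\Delta^{-3/4}e(T_q)$. This says nothing about the true value of $\mathrm{ex}(T_q,C_4^3)$. It says that independent sampling must be replaced by something else.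

## 6. Sampling edges by a random map into a 3-graph made of lines

Replace independent sampling by correlated sampling. Fix a target 3-graph $\Gamma$, map the vertices of $H'$ to the vertices of $\Gamma$ independently and uniformly by $\varphi$, and keep the edges that land on edges of $\Gamma$. A loose 4-cycle of kept edges becomes a closed 4-step walk in $\Gamma$. If $\Gamma$ is chosen so that such walks are always degenerate, then a surviving cycle forces an unlikely event, and we delete only for those events.

The target will be built from lines, each line carrying a complete tripartite 3-graph. The degenerate walks will be of two kinds.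

First, two opposite corners of the cycle may have the same image. This is an event about just two adjacent edges of $H'$. An edge has only about $\Delta$ adjacent edges, which is far fewer than the $\Delta^2D$ cycles that may pass through it.

Second, all four edges may land on the same line. This is an event about a whole cycle, but a rare one. In the construction below an edge is kept with probability $\pi=\frac29p^{-11}$. Given that one edge is kept, the rest of a given cycle follows it onto the same line with probability $p^{-35}$. Under independent sampling at the same density, the rest of the cycle would survive with probability $\pi^3=(\frac29)^3p^{-33}$. For large $p$ we gain.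

What must the lines satisfy? Put points at levels $i\in\mathbb F_p$ and let a line of direction $\theta$ move by $(j-i)\,y(\theta)$ when the level goes from $i$ to $j$. A closed walk through levels $i_1,i_2,i_3,i_4$ along directions $\theta_1,\dots,\theta_4$ gives, with $c_s=i_{s+1}-i_s$,
$$\sum_sc_s\,y(\theta_s)=0,\qquad\sum_sc_s=0,\qquad c_s\in\mathbb F_p.\tag{4}$$
So we want many vectors $y(\theta)$ in a space of small dimension, any four of which satisfy no nontrivial relation (4). In other words, any four must be affinely independent over $\mathbb F_p$.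

## 7. A set of $p^3$ vectors in dimension 7, affinely independent four at a time

Let $p$ be an odd prime and $E=\mathbb F_{p^3}$. Recall the norm $N:E\to\mathbb F_p$, $N(\theta)=\theta\,\theta^p\,\theta^{p^2}$. It satisfies $N(u)\neq0$ for $u\ne0$; for example $N(t)=t^3$ for $t\in\mathbb F_p$. For $\theta,u\in E$ the polynomial
$$(\theta+Xu)(\theta^p+Xu^p)(\theta^{p^2}+Xu^{p^2})$$
has its three factors permuted by the Frobenius map, so its coefficients lie in $\mathbb F_p$. Its leading coefficient is $N(u)$, and its value at $X=t\in\mathbb F_p$ is $N(\theta+tu)$.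

Let $U=E\times E\times\mathbb F_p$, a space of dimension 7 over $\mathbb F_p$ with $|U|=p^7$, and put
$$y(\theta)=(\theta,\theta^2,N(\theta))\in U\qquad(\theta\in E).$$

The third coordinate is needed. For $p\ge5$ the elements $\theta=0,1,2,3$ with coefficients $1,-3,3,-1$ satisfy $\sum c_s=\sum c_s\theta_s=\sum c_s\theta_s^2=0$, so $(\theta,\theta^2)$ alone fails. The norm detects this relation, since $\sum c_sN(\theta_s)=-3+24-27=-6\ne0$. The lemma says that relations of this kind, with all four $\theta_s$ on one $\mathbb F_p$-line, are the only ones the first two coordinates leave, and that the norm kills them.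

**Lemma 4.** Let $\theta_1,\dots,\theta_r\in E$ be distinct, $r\le4$, and let $c_s\in\mathbb F_p$ with $\sum c_s=0$ and $\sum c_s\,y(\theta_s)=0$. Then all $c_s=0$.

*Proof.* Suppose not, and drop the zero coefficients, so that all $c_s\ne0$. Since $\sum c_s=0$, we have $2\le r\le4$. Put $u_s=\theta_s-\theta_r$. Then $u_r=0$, and the $u_s$ with $s<r$ are distinct and nonzero. Expanding $(\theta_s-\theta_r)^2$ and using $\sum c_s=\sum c_s\theta_s=\sum c_s\theta_s^2=0$ gives $\sum c_su_s=0$ and $\sum c_su_s^2=0$.

If $r=2$, then $c_1u_1=0$, a contradiction.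

If $r=3$, then $u_1=-(c_2/c_1)u_2$. Substituting into $c_1u_1^2+c_2u_2^2=0$ gives $\frac{c_2(c_1+c_2)}{c_1}u_2^2=0$. So $c_1+c_2=0$, hence $c_3=0$, a contradiction.

Let $r=4$. Multiply $c_1u_1^2+c_2u_2^2+c_3u_3^2=0$ by $c_3$ and substitute $c_3u_3=-(c_1u_1+c_2u_2)$. Dividing by $u_2^2$ and writing $\lambda=u_1/u_2$, we get
$$c_1(c_1+c_3)\lambda^2+2c_1c_2\lambda+c_2(c_2+c_3)=0.\tag{5}$$
The middle coefficient $2c_1c_2$ is nonzero because $p$ is odd, so (5) is a nonzero polynomial equation over $\mathbb F_p$ of degree at most 2. Thus $\lambda$ has degree at most 2 over $\mathbb F_p$. But $\lambda\in\mathbb F_{p^3}$, so its degree divides 3. Hence the degree is 1 and $\lambda\in\mathbb F_p$. This is where the cubic extension is used.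

Now $u_1\in\mathbb F_pu_2$, and then $u_3=-(c_1u_1+c_2u_2)/c_3\in\mathbb F_pu_2$. Put $u=u_2\ne0$. We have $\theta_s=\theta_4+t_su$ with distinct $t_s\in\mathbb F_p$ (and $t_4=0$), and $\sum c_s=\sum c_st_s=\sum c_st_s^2=0$. Since $N(\theta_4+Xu)\in\mathbb F_p[X]$ is a cubic with leading coefficient $N(u)\ne0$, the relation $\sum c_sN(\theta_s)=0$ reduces to $N(u)\sum c_st_s^3=0$, because the lower-order terms contribute $0$. So $\sum c_st_s^k=0$ for $k=0,1,2,3$ with four distinct $t_s$. The Vandermonde determinant forces all $c_s=0$, a contradiction. $\square$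

## 8. The target 3-graph $\Gamma$ and its closed 4-walks

Lemma 4 leaves one kind of relation (4) alive: that in which the $\theta_s$ are not distinct. If $\theta_1=\theta_3\neq\theta_2=\theta_4$, the relation only says $c_1+c_3=0=c_2+c_4$. This is a parallelogram, with levels satisfying $i_1+i_3=i_2+i_4$; levels $0,1,3,2$ are an instance. We exclude parallelograms by the choice of levels.

From now on let $p\ge14$ be prime, let $h=\lfloor p/14\rfloor$, so that $1\le h$ and $h\ge p/28$, and let
$$I_A=\{0,\dots,h-1\},\qquad I_B=2h+I_A,\qquad I_W=6h+I_A,$$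
regarded as subsets of $\mathbb F_p$. The sumsets
$$I_A+I_A,\quad I_A+I_B,\quad I_B+I_B,\quad I_A+I_W,\quad I_B+I_W,\quad I_W+I_W$$
lie in the integer intervals
$$[0,2h-2],\ [2h,4h-2],\ [4h,6h-2],\ [6h,8h-2],\ [8h,10h-2],\ [12h,14h-2]$$
respectively. Since $14h\le p$, these integers are distinct mod $p$, so
$$\text{the six sumsets are pairwise disjoint in }\mathbb F_p.\tag{6}$$

**Definition 5 (the 3-graph $\Gamma$).** The vertices of $\Gamma$, called points, are the pairs $(i,v)$ with $i\in I_A\cup I_B\cup I_W$ and $v\in U$. The class of $(i,v)$ is $A$, $B$ or $W$ according to its level $i$. For $(x,\theta)\in U\times E$ the line $\ell_{x,\theta}$ of direction $\theta$ is the set of all points of the form $(i,x+i\,y(\theta))$. The edges of $\Gamma$ are the triples with one point of each class lying on a common line.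

For example, if $14\le p<28$, then $h=1$, the levels are $0,2,6$, and each line has three points $(0,x)$, $(2,x+2y(\theta))$, $(6,x+6y(\theta))$ and carries one edge. In general there are $n_0=3hp^7$ points, and a line has $h$ points of each class, $3h$ in all.

Two points $(i,v),(j,w)$ with $i\ne j$ lie on at most one line, since $w-v=(j-i)y(\theta)$ determines $\theta$ (its first coordinate is $(j-i)\theta$), and then $x=v-i\,y(\theta)$ is determined. Two points of the same level on a common line are equal. A line is determined by its direction and one of its points. In particular each edge lies on exactly one line, so $e(\Gamma)=p^7\cdot p^3\cdot h^3=h^3p^{10}$.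

**Lemma 5.** Let $P_1,P_2,P_3,P_4$ be points of $\Gamma$ (indices mod 4) such that, for every $s$, $P_s$ and $P_{s+1}$ have different classes and lie on a common line $\ell_s$. Then $P_1=P_3$, or $P_2=P_4$, or $\ell_1=\ell_2=\ell_3=\ell_4$.

*Proof.* Let $P_s=(i_s,v_s)$, let $\theta_s$ be the direction of $\ell_s$, and put $c_s=i_{s+1}-i_s$. Different classes have disjoint level sets, so $c_s\neq0$. Since $v_{s+1}-v_s=c_sy(\theta_s)$, summing around the cycle gives (4). Group the indices with equal $\theta_s$ into blocks and add their coefficients. By Lemma 4 every block has coefficient sum $0$. As each $c_s\ne0$, every block has at least two elements. Also, $\theta_s=\theta_{s+1}$ implies $\ell_s=\ell_{s+1}$, since these lines share the point $P_{s+1}$ and the direction. The possible partitions into blocks are the following.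

* $\{1,2,3,4\}$: all four lines are equal.
* $\{1,2\},\{3,4\}$: then $\ell_1=\ell_2$ contains $P_1$ and $P_3$, and $0=c_1+c_2=i_3-i_1$. Same line and same level give $P_1=P_3$.
* $\{1,4\},\{2,3\}$: then $\ell_2=\ell_3$ contains $P_2$ and $P_4$, and $0=c_2+c_3=i_4-i_2$, so $P_2=P_4$.
* $\{1,3\},\{2,4\}$: then $0=c_1+c_3=i_2-i_1+i_4-i_3$, so $i_1+i_3=i_2+i_4$. The class of $P_1$ differs from the classes of $P_2$ and $P_4$, so the class multisets of $\{P_1,P_3\}$ and $\{P_2,P_4\}$ are different. Hence the two sums lie in two different sumsets of (6), which are disjoint. This case is impossible. $\square$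

## 9. The random map when codegrees are at most $\Delta^{1/3}$

**Proposition 6.** Let $H'$ be a 3-graph with maximum degree at most $\Delta$ in which every pair lies in at most $\Delta^{1/3}$ edges ($\Delta\ge1$). Then $\mathrm{ex}(H',C_4^3)\ge\frac19\,28^{-11}\Delta^{-11/15}e(H')$.

*Proof.* **Step 1: choosing $p$ and the kept edges.** By Bertrand's postulate (for real $x\ge1$ there is a prime in $(x,2x]$) choose a prime $p$ with $14\Delta^{1/15}\le p\le28\Delta^{1/15}$. Then $p\ge14$ and $p^{15}\ge14^{15}\Delta\ge75\Delta$. Let $\varphi:V(H')\to V(\Gamma)$ be uniformly random, independently over vertices. Call $e\in H'$ kept if $\varphi(e)$ is an edge of $\Gamma$, and then let $\ell(e)$ be the line of that edge. There are $6e(\Gamma)$ favorable ordered triples of points, so an edge is kept with probability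
$$\pi=\frac{6h^3p^{10}}{(3hp^7)^3}=\frac29p^{-11}.\tag{7}$$

**Step 2: counting collisions.** Call two kept edges $e,e'$ with $e\cap e'=\{x\}$ colliding if $\varphi(y)=\varphi(y')$ for some $y\in e\setminus\{x\}$ and $y'\in e'\setminus\{x\}$. We bound the expected number of colliding pairs. Fix $e$ and condition on $\varphi|_e$ with $e$ kept; fix $e'$, $y$ and $y'$. First, $\varphi(y')=\varphi(y)$ has probability $1/n_0$. Given this, two vertices of $e'$ are mapped to $\varphi(x)$ and $\varphi(y)$, whose only common line is $\ell(e)$. So for $e'$ to be kept, its third vertex must go to one of the $h$ points of the third class on $\ell(e)$, which has probability $h/n_0$. There are 4 choices of $(y,y')$ and at most $3\Delta$ edges $e'$. Each unordered pair arises twice, so the expected number of colliding pairs is at most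
$$\frac12e(H')\,\pi\cdot3\Delta\cdot\frac{4h}{n_0^2}=\frac12e(H')\,\pi\cdot3\Delta\cdot\frac{4h}{9h^2p^{14}}=\frac{2\Delta}{3hp^{14}}\pi e(H')\le\frac{56\Delta}{3p^{15}}\pi e(H')\le\frac14\pi e(H'),$$
using $h\ge p/28$ and then $p^{15}\ge75\Delta$ (indeed $\frac{56}{225}<\frac14$).

**Step 3: counting in-line cycles.** An in-line cycle is a copy of $C_4^3$ in $H'$ all of whose edges are kept with the same line. By (2) with $D=\Delta^{1/3}$ there are at most $6\Delta^{7/3}e(H')$ copies in $H'$. Fix a copy and one of its edges $e$. Given that $e$ is kept, the other 5 of the 8 vertices must map into the $3h$ points of $\ell(e)$, which has probability $(3h/n_0)^5=p^{-35}$. So the expected number of in-line cycles is at most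
$$6\Delta^{7/3}p^{-35}\,\pi e(H')\le\frac14\pi e(H'),$$
since $p^{35}=(p^{15})^{7/3}\ge(75\Delta)^{7/3}\ge24\Delta^{7/3}$.

**Step 4: deletion.** From the set of kept edges delete one edge of each colliding pair and one edge of each in-line cycle, and call the result $F$. Then
$$\mathbb E\,e(F)\ge\Big(1-\frac14-\frac14\Big)\pi e(H')=\frac19p^{-11}e(H')\ge\frac19\,28^{-11}\Delta^{-11/15}e(H').$$

**Step 5: $F$ is $C_4^3$-free.** Let $e_1,\dots,e_4$ be a loose 4-cycle in $F$, $e_s\cap e_{s+1}=\{v_s\}$, and $P_s=\varphi(v_s)$. The corners $v_s,v_{s+1}$ are distinct vertices of the kept edge $e_{s+1}$, so $P_s,P_{s+1}$ have different classes, and $\ell(e_{s+1})$ is the unique line through them. Lemma 5 applies with $\ell_s=\ell(e_{s+1})$.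

If $P_1=P_3$, look at $e_2$ and $e_3$. They meet exactly in $v_2$, and $v_1\in e_2$ and $v_3\in e_3$ are different from $v_2$ and have the same image, so $e_2,e_3$ collide. If $P_2=P_4$, then $e_3\cap e_4=\{v_3\}$, $v_2\in e_3$ and $v_4\in e_4$ have the same image, and $e_3,e_4$ collide. Otherwise all $\ell(e_s)$ coincide and the cycle is in-line. In each case one of the edges involved was deleted, a contradiction. $\square$

## 10. Proof of Theorem A

Let $D=\Delta^{1/3}$, so $1\le D\le\Delta$. If $|H_D|\ge\frac12e(H)$, Proposition 1 gives
$$\mathrm{ex}(H,C_4^3)\ge\frac{1}{24}\Delta^{-2/3}e(H).$$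
Otherwise $H'=H\setminus H_D$ has at least $\frac12e(H)$ edges. A pair of codegree $>D$ in $H$ lies in no edge of $H'$, and every other pair has codegree at most $D$, so Proposition 6 applies to $H'$ and
$$\mathrm{ex}(H,C_4^3)\ge\mathrm{ex}(H',C_4^3)\ge\frac1{18}\,28^{-11}\Delta^{-11/15}e(H).$$
Since $\frac23<\frac{11}{15}$ and $18\le28$, both bounds are at least $28^{-12}\Delta^{-11/15}e(H)$. This proves Theorem A. $\blacksquare$

The exponent can be read off from Steps 2 and 3. Collisions require $p^{15}$ of order at least $\Delta$, and the density is of order $p^{-11}$. With $p$ of order $\Delta^{1/15}$, in-line cycles are affordable for codegrees up to $D=\Delta^{1/3}$, because $p^{35}$ is then of order $\Delta^{7/3}$, while Proposition 1 needs only $D\ge\Delta^{4/15}$ to match $\Delta^{-11/15}$. Since $\frac4{15}<\frac13$, there is room to spare between the two regimes, and the bottleneck is the collisions.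

## 11. Containers and the number $m=n^{11/8}$

We turn to Theorem B. Throughout, $m=n^{11/8}$, the notation $f\lesssim g$ means $f\le(\log n)^Cg$ with an absolute constant $C$ that may change from line to line, and $n$ is large.

The 3-graphs $H_n$ will be random with edge probability $n^{-5/8}$. A direct union bound over all possible sets of $t$ triples is hopeless when $t<e(H)$, since every $t$-subset of the edges of $H$ is counted. One must use that the set is $C_4^3$-free, and the tool for this is the container theorem. For a hypergraph $\mathcal H$ let $v(\mathcal H)$ be the number of vertices and $\Delta_\ell(\mathcal H)$ the maximum number of edges containing a given $\ell$-set. A vertex set is independent if it contains no edge. For example, let the vertices of $\mathcal H$ be the edges of a 3-graph $K$, and let the edges of $\mathcal H$ be some copies of $C_4^3$ in $K$. Then $\mathcal H$ is 4-uniform and every $C_4^3$-free subgraph of $K$ is independent. If $K$ is itself a loose 4-cycle, then $\mathcal H$ has four vertices and one edge, $\Delta_1=\dots=\Delta_4=1$, and the independent sets are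 the proper subsets.

**Theorem 7 (container theorem).** Let $\delta=2^{-k(k+1)}$ and let $\mathcal H$ be $k$-uniform with
$$\Delta_\ell(\mathcal H)\le\Big(\frac b{v(\mathcal H)}\Big)^{\ell-1}\frac{e(\mathcal H)}r$$
for some $b,r\in\mathbb N$ and all $1\le\ell\le k$. Then there are a family $\mathcal C$ of subsets of $V(\mathcal H)$ and $f:\mathcal P(V(\mathcal H))\to\mathcal C$ such that every independent set $I$ has a subset $S\subset I$ with $|S|\le(k-1)b$ and $I\subset f(S)$, and $|C|\le v(\mathcal H)-\delta r$ for all $C\in\mathcal C$.

This is quoted from Balogh–Morris–Samotij, "The method of hypergraph containers", Proc. ICM 2018; it is a form of results of Balogh–Morris–Samotij and Saxton–Thomason, 2015. To apply it we need many copies of $C_4^3$ that are well spread out.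

**Proposition 8 (balanced supersaturation).** Let $\varepsilon>0$. If $n$ is large and $K$ is a 3-graph on $[n]$ with $\nu\ge n^{2+\varepsilon}$ edges, then there is a nonempty family $\mathcal Q$ of copies of $C_4^3$ in $K$ such that, for all $S\subset E(K)$ with $1\le|S|=j\le4$,
$$\#\{Q\in\mathcal Q:S\subset Q\}\ \lesssim\ |\mathcal Q|\,\frac{m^{j-1}}{\nu^j}.$$

A lower bound on $\nu$ is necessary: the star of all triples through one vertex has $\binom{n-1}2$ edges and no copy of $C_4^3$ at all.

The number $\frac{11}8$ comes from the following bookkeeping, with logarithms ignored and $\nu$ close to $n^2$. We shall build cycles in two ways. The first works if the typical codegrees are at least $d$, where $d^5\ge(n^2/m)^3$. The second works if one typical codegree is at most $d$, where $n^2/d\ge n^3/m$, that is, $d\le m/n$. Both are available at $d=m/n$ exactly when $(m/n)^5\ge(n^2/m)^3$, that is, $m^8\ge n^{11}$.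

The proof of Proposition 8 fills the next three sections.

## 12. Regularizing all degrees and codegrees

**Step 1: bounded maximum degrees of all six types.** We first pass to a tripartite 3-graph whose maximum degrees are close to the averages. A random partition of $[n]$ into three parts makes an edge of $K$ tripartite with probability $\frac6{27}=\frac29$, so there is a tripartite $L_0\subset K$, with parts $A,B,W$, and $e(L_0)\ge\frac29\nu$. For a tripartite 3-graph $L$ with these parts and a type $T\in\{A,B,W,AB,AW,BW\}$, let $N_T(L)$ be the number of vertices or pairs of type $T$ of positive degree, and $\Delta_T(L)$ their maximum degree. For instance, $N_{AB}(L)$ is the number of pairs $ab$ with positive codegree.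

Put $\tau=3\log_2n$ and process the six types $T_1,\dots,T_6$ in turn. At stage $t$, split $E(L_{t-1})$ according to $\lfloor\log_2\deg(\cdot)\rfloor$ of the $T_t$-part of the edge. Degrees lie between $1$ and $n^2$, so there are at most $2\log_2n+1\le\tau$ classes. Let $L_t$ be a largest class, so $e(L_t)\ge e(L_{t-1})/\tau$. Edges with the same $T_t$-part are in the same class, so positive $T_t$-degrees do not change when we pass to $L_t$. They all lie in one interval $[2^i,2^{i+1})$, whence $\Delta_{T_t}(L_t)\le2e(L_t)/N_{T_t}(L_t)$. Later stages do not increase $\Delta_{T_t}$ or $N_{T_t}$, and each costs a factor at most $\tau$ in edges, so $e(L_t)\le\tau^5e(L_6)$. For $L=L_6$ therefore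
$$\Delta_T(L)\le\frac{2\tau^5e(L)}{N_T(L)}\ \text{ for all }T,\qquad e(L)\ge\tau^{-6}e(L_0).$$

**Step 2: bounded minimum degrees.** Now repeatedly delete all edges containing a $T$-set of current positive degree less than $e(L)/(12N_T(L))$, for any $T$. A given $T$-set is treated at most once, so each type accounts for at most $e(L)/12$ deleted edges, and in total at most $6\cdot e(L)/12$ edges are deleted. This leaves $K'$ with $M:=e(K')\ge\frac12e(L)$. Since
$$M\le N_T(K')\,\Delta_T(L)\le N_T(K')\cdot\frac{2\tau^5e(L)}{N_T(L)},$$
we get $N_T(K')\ge N_T(L)/(4\tau^5)$. Put $D_T:=M/N_T(K')$, the average positive $T$-degree, and $\Lambda:=48\tau^5$. A positive $T$-degree in $K'$ is at most $2\tau^5e(L)/N_T(L)\le4\tau^5M/N_T(K')=4\tau^5D_T$. It is at least $e(L)/(12N_T(L))\ge M/(48\tau^5N_T(K'))=D_T/\Lambda$. Hence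
$$\text{all positive }T\text{-degrees in }K'\text{ lie in }[D_T/\Lambda,\ \Lambda D_T].\tag{8}$$
Note that $\nu\lesssim M$. Put $s=M/n^2$, so $s\ge n^{\varepsilon/2}$ for large $n$. For each pair type, $N_T(K')\le n^2$, so $D_T\ge s$. Write $d_1=D_{BW}$, $d_2=D_{AW}$, $d_3=D_{AB}$.

**Step 3: a random copy is enough.** The family $\mathcal Q$ will be extracted from a probability distribution. We claim it suffices to construct a random copy $Q$ of $C_4^3$ in $K'$ with
$$\mathbb P(S\subset Q)\ \lesssim\ \frac{m^{j-1}}{M^j}\qquad\text{for all }S\subset E(K'),\ 1\le j=|S|\le4.\tag{9}$$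
There are at most $n^{12}$ sets of four triples. Discard the copies of probability less than $n^{-13}$; their total probability is at most $1/n$. Split the remaining copies into at most $14\log_2n$ classes by the dyadic size of their probabilities. Some class $\mathcal Q$ has total probability at least $1/(28\log_2n)$, and for some $q>0$ all probabilities in it lie in $(q,2q]$. Then $2q|\mathcal Q|\ge1/(28\log_2n)$ and $q\cdot\#\{Q\in\mathcal Q:S\subset Q\}\le\mathbb P(S\subset Q)$, so
$$\#\{Q\in\mathcal Q:S\subset Q\}\le56\log_2n\cdot|\mathcal Q|\cdot\mathbb P(S\subset Q)\lesssim|\mathcal Q|\frac{m^{j-1}}{M^j}\lesssim|\mathcal Q|\frac{m^{j-1}}{\nu^j}.$$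
If $S\not\subset E(K')$, the left side is $0$. This proves the claim. It remains to construct $Q$.

## 13. A random loose 4-cycle when all three codegrees are large

Assume in this section that $d_1,d_2,d_3\ge d:=n^{3/8}s^{3/5}$. Let $N(xy)$ be the set of $z$ with $xyz\in K'$.

**Step 4: the construction.** Two edges $abw$, $abw'$ serve as a scaffold, and each of the four pairs $aw,bw,bw',aw'$ is extended to a new edge. Choose $abw\in K'$ uniformly, then $w'\in N(ab)$ uniformly. Then choose, independently and uniformly,
$$b_1\in N(aw),\quad a_2\in N(bw),\quad a_3\in N(bw'),\quad b_4\in N(aw'),$$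
and put
$$e_1=ab_1w,\quad e_2=a_2bw,\quad e_3=a_3bw',\quad e_4=ab_4w'.$$
If $w\ne w'$, if $b,b_1,b_4$ are distinct and if $a,a_2,a_3$ are distinct, then $e_1e_2e_3e_4$ is a loose 4-cycle with consecutive intersections $w,b,w',a$. Each of the seven possible coincidences asks that a vertex chosen uniformly from some $N(xy)$ equal a vertex chosen before it or independently of it. By (8) this has probability at most $\Lambda/\min_id_i\le\Lambda n^{-\varepsilon/2}=o(1)$. So we may condition on the absence of coincidences, at the cost of a factor at most 2 in all probabilities.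

**Step 5: counting outcomes.** An outcome is a tuple $(a,b,w,w',b_1,a_2,a_3,b_4)$. Its probability is, by (8),
$$\lesssim\ \frac1M\cdot\frac1{d_3}\cdot\frac1{d_2}\cdot\frac1{d_1}\cdot\frac1{d_1}\cdot\frac1{d_2}=\frac1{Md_1^2d_2^2d_3}.$$
For a set $S$ of $j$ edges there are at most $24$ ways to assign distinct roles among $e_1,\dots,e_4$ to its members, so we only need to count outcomes in which certain roles are prescribed. The scaffold edges $abw,abw'\in K'$ are always available: $a\in N(bw)\cap N(bw')$, $b\in N(aw)\cap N(aw')$ and $w,w'\in N(ab)$. By (8) a choice in a set $N(\cdot)$ has $\lesssim d_1$, $d_2$ or $d_3$ possibilities, according to whether the pair is of type $BW$, $AW$ or $AB$. In the table, numbers and bounds are up to $\lesssim$.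

| prescribed | remaining choices, in order | number | bound on the probability |
|---|---|---|---|
| $e_1$ | $b\in N(aw)$, $w'\in N(ab)$, $a_2,a_3,b_4$ | $d_1^2d_2^2d_3$ | $1/M$ |
| $e_2$ | $a\in N(bw)$, $w'\in N(ab)$, $b_1,a_3,b_4$ | $d_1^2d_2^2d_3$ | $1/M$ |
| $e_3$ | $a\in N(bw')$, $w\in N(ab)$, $b_1,a_2,b_4$ | $d_1^2d_2^2d_3$ | $1/M$ |
| $e_4$ | $b\in N(aw')$, $w\in N(ab)$, $b_1,a_2,a_3$ | $d_1^2d_2^2d_3$ | $1/M$ |
| $e_1,e_2$ | $w'\in N(ab)$, $a_3,b_4$ | $d_1d_2d_3$ | $1/(Md_1d_2)$ |
| $e_3,e_4$ | $w\in N(ab)$, $b_1,a_2$ | $d_1d_2d_3$ | $1/(Md_1d_2)$ |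
| $e_1,e_4$ | $b\in N(aw)$, $a_2,a_3$ | $d_1^2d_2$ | $1/(Md_2d_3)$ |
| $e_2,e_3$ | $a\in N(bw)$, $b_1,b_4$ | $d_1d_2^2$ | $1/(Md_1d_3)$ |
| $e_1,e_3$ | $a_2,b_4$ | $d_1d_2$ | $1/(Md_1d_2d_3)$ |
| $e_2,e_4$ | $b_1,a_3$ | $d_1d_2$ | $1/(Md_1d_2d_3)$ |
| all but $e_1$ or all but $e_4$ | $b_1$, respectively $b_4$ | $d_2$ | $1/(Md_1^2d_2d_3)$ |
| all but $e_2$ or all but $e_3$ | $a_2$, respectively $a_3$ | $d_1$ | $1/(Md_1d_2^2d_3)$ |
| all four | none | $1$ | $1/(Md_1^2d_2^2d_3)$ |

**Step 6: comparison with (9).** Since $d_i\ge d\ge1$, the bounds are at most $1/M$, $1/(Md^2)$, $1/(Md^4)$, $1/(Md^5)$ for $j=1,2,3,4$. With $M/m=n^2s/n^{11/8}=n^{5/8}s$ we have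
$$d^2=n^{3/4}s^{6/5}\ge\frac Mm,\qquad d^4=n^{3/2}s^{12/5}\ge\Big(\frac Mm\Big)^2,\qquad d^5=n^{15/8}s^3=\Big(\frac Mm\Big)^3 .$$
So the bounds are at most $\frac1M$, $\frac m{M^2}$, $\frac{m^2}{M^3}$, $\frac{m^3}{M^4}$, which is (9). The case $j=4$ is the tight one.

## 14. A random loose 4-cycle when one codegree is small

Now suppose some $d_i<n^{3/8}s^{3/5}$. Renaming the parts, we may take $d_3=D_{AB}<n^{3/8}s^{3/5}$. Few edges per $AB$-pair means that many $AB$-pairs are used, so we look for graph 4-cycles among them and extend each pair to an edge of $K'$ through $W$.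

**Step 7: the graph of $AB$-pairs.** Let $G$ be the bipartite graph of $AB$-pairs of positive codegree in $K'$. Leaving out isolated vertices, it has $\alpha=N_A(K')\le n$ and $\beta=N_B(K')\le n$ vertices in its parts and
$$N=N_{AB}(K')=\frac M{d_3}>\frac{n^2s}{n^{3/8}s^{3/5}}=n^{13/8}s^{2/5}\ge n^{13/8}$$
edges. For $b\in B$ of positive degree, $\deg_{K'}(b)=\sum_{a\in N_G(b)}d(ab)$. By (8) the left side is within a factor $\Lambda$ of $M/\beta$, and each summand is within a factor $\Lambda$ of $d_3$. Since $M/d_3=N$,
$$\frac1L\cdot\frac N\beta\ \le\ \deg_G(b)\ \le\ L\,\frac N\beta,\qquad L=\Lambda^2.\tag{10}$$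

**Step 8: the construction.** Choose an edge $ab$ of $G$ uniformly, then $a'\in N_G(b)$ uniformly, then $b'\in N_G(a)\cap N_G(a')$ uniformly; this last set contains $b$. Let $c(a,a')=|N_G(a)\cap N_G(a')|$. The outcome $(a,b,a',b')$ has probability
$$\frac1{N\deg_G(b)\,c(a,a')},\tag{11}$$
which is symmetric in $a,a'$. Let
$$q_0=\frac{N^2}{8L\alpha^2\beta}\ \ge\ \frac{n^{13/4}}{8Ln^3}=\frac{n^{1/4}}{8L}.$$
Three bad events are unlikely. First, for fixed $(a,a')$ there are $c(a,a')$ choices of $b$, and each triple $(a,b,a')$ has probability $\frac1{N\deg_G(b)}\le\frac{L\beta}{N^2}$ by (10), so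
$$\mathbb P(c(a,a')<q_0)\le\alpha^2q_0\cdot\frac{L\beta}{N^2}=\frac18 .$$
Second, $\mathbb P(a=a')\le L\beta/N\le Ln^{-5/8}=o(1)$. Third, $\mathbb P(b=b',\,c(a,a')\ge q_0)\le1/q_0=o(1)$.

For each of the four pairs $ab,a'b,a'b',ab'$ choose independently a uniform third vertex in $W$ completing it to an edge of $K'$. On the event that the four pairs are distinct, each third vertex is uniform on a set of at least $d_3/\Lambda$ vertices, so two of the four coincide with probability at most $6\Lambda/d_3\le6\Lambda n^{-\varepsilon/2}=o(1)$. Hence the event that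
$$c(a,a')\ge q_0,\quad a\ne a',\quad b\ne b',\quad\text{and the third vertices are distinct}$$
has probability at least $\frac12$. Condition on it; this costs a factor at most 2. The four edges then form a loose 4-cycle $Q$ with consecutive intersections $b,a',b',a$.

**Step 9: probabilities in $G$.** Let $T$ be a set of $j$ edges of $G$. We show that the (unconditional) probability that $c(a,a')\ge q_0$, $a\ne a'$, $b\neq b'$ and $T$ is contained in the 4-cycle $aba'b'$ is $\lesssim m^{j-1}/N^j$. Again there are at most 24 assignments of the edges of $T$ to the positions $ab,a'b,a'b',ab'$, and we treat each. By (11) and (10), each outcome with $c(a,a')\ge q_0$ has probability at most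
$$\frac1N\cdot\frac{L\beta}N\cdot\frac1{q_0}=\frac{8L^2\alpha^2\beta^2}{N^4}\ \lesssim\ \frac{\alpha^2\beta^2}{N^4}\ \le\ \frac{n^4}{N^4}.\tag{12}$$

* $j=1$. For position $ab$ the probability is $1/N$ by construction, and for $a'b$ it is also at most $1/N$ by the symmetry of (11). If $ab'$ is prescribed, sum (11) over $a'\in N_G(b')$ and $b\in N_G(a)\cap N_G(a')$. For fixed $a'$ there are $c(a,a')$ values of $b$, each contributing at most $\frac{L\beta}{N^2c(a,a')}$. So the total is at most $\deg_G(b')\cdot\frac{L\beta}{N^2}\le\frac{L^2}N$. Position $a'b'$ is symmetric.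
* $j=2$, the two edges sharing $b$. Then $a,b,a'$ are prescribed and the probability is at most $\frac1{N\deg_G(b)}\le\frac{L\beta}{N^2}\lesssim\frac n{N^2}\le\frac m{N^2}$.
* $j=2$, sharing $b'$. Then $a,a',b'$ are prescribed, and $\sum_b\frac1{N\deg_G(b)c(a,a')}\le\frac{L\beta}{N^2}\lesssim\frac m{N^2}$, because there are $c(a,a')$ choices of $b$.
* $j=2$, sharing $a$ or $a'$. Then $b$, $b'$ and one of $a,a'$ are prescribed, and the other one lies in $N_G(b)$, giving at most $LN/\beta$ choices. By (12) the probability is $\lesssim\frac N\beta\cdot\frac{\alpha^2\beta^2}{N^4}=\frac{\alpha^2\beta}{N^3}\le\frac{n^3}{N^3}\le\frac m{N^2}$, since $N\ge n^{13/8}=n^3/m$.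
* $j=2$, opposite edges. All four vertices are prescribed, so the bound is $\lesssim n^4/N^4\le m/N^2$, since $N^2\ge n^{26/8}\ge n^{21/8}=n^4/m$.
* $j=3$. All four vertices are prescribed, so the bound is $\lesssim n^4/N^4\le m^2/N^3$, since $N\ge n^{13/8}\ge n^{5/4}=n^4/m^2$.
* $j=4$. The bound is $\lesssim n^4/N^4\le m^3/N^4$, since $m^3=n^{33/8}\ge n^4$.

**Step 10: back to $K'$.** Let $S$ be a set of $j$ edges of $K'$. For $S\subset Q$, the $AB$-pairs of the members of $S$ must be distinct, must lie in the 4-cycle $aba'b'$, and must receive the prescribed third vertices. Given the 4-cycle, the third vertices are independent, and each prescribed one has probability at most $\Lambda/d_3$. So by Step 9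
$$\mathbb P(S\subset Q)\ \lesssim\ \frac{m^{j-1}}{N^j}\,d_3^{-j}=\frac{m^{j-1}}{M^j},$$
because $Nd_3=M$. This is (9), and Proposition 8 is proved. $\square$

## 15. Random 3-graphs of density $n^{-5/8}$: proof of Theorem B

Fix $\varepsilon>0$, let $\rho=n^{-5/8}$, and let $H$ be the random 3-graph on $[n]$ in which each triple is present independently with probability $\rho$.

**Step 1: one application of containers.** Let $K$ be any 3-graph on $[n]$ with $\nu\ge n^{2+\varepsilon}$ edges, and let $\mathcal H$ be the 4-uniform hypergraph with vertex set $E(K)$ and edge set $\mathcal Q$ from Proposition 8. That proposition gives $\Lambda'=(\log n)^{O(1)}$, not depending on $K$, with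
$$\Delta_\ell(\mathcal H)\le\Lambda'\Big(\frac m\nu\Big)^{\ell-1}\frac{e(\mathcal H)}\nu\qquad(1\le\ell\le4).$$
So the hypothesis of Theorem 7 holds with $k=4$, $b=\lceil m\rceil$ and $r=\lfloor\nu/\Lambda'\rfloor$. For large $n$ we have $r\ge\nu/(2\Lambda')$. Hence there is a function $f_K$ such that every $C_4^3$-free $F\subset K$ has a subset $S$ with $|S|\le3b$, $F\subset f_K(S)$ and
$$|f_K(S)|\le(1-\eta)\nu,\qquad\eta=\frac\delta{2\Lambda'},\quad\delta=2^{-20}.$$

**Step 2: iteration.** We shrink the containers below $n^{2+\varepsilon}$ edges. Fix a function $f_K$ as above for each $K$. Given a $C_4^3$-free 3-graph $F$ on $[n]$, start from the complete 3-graph $K^{(0)}$. As long as $K^{(i)}$ has at least $n^{2+\varepsilon}$ edges, choose $S_i\subset F$ as in Step 1 for $K^{(i)}$ and put $K^{(i+1)}=f_{K^{(i)}}(S_i)$. Always $F\subset K^{(i)}$, and $e(K^{(i)})\le(1-\eta)^in^3\le e^{-\eta i}n^3$. So the process stops after at most $(\ln n)/\eta+1=(\log n)^{O(1)}$ rounds, at a final container with fewer than $n^{2+\varepsilon}$ edges. The final container is determined by the sequence $S_0,S_1,\dots$.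 The number of sets of at most $3b$ triples is at most $(1+n^3)^{3b}\le n^{12b}$. Therefore there are at most
$$\exp\big(n^{11/8}(\log n)^{O(1)}\big)$$
final containers, and every $C_4^3$-free 3-graph on $[n]$ lies in one of them.

**Step 3: union bound.** Let $t=\lceil n^{11/8+2\varepsilon}\rceil$. For a fixed final container $C$,
$$\mathbb P(|C\cap H|\ge t)\le\binom{|C|}t\rho^t\le\Big(\frac{e\,n^{2+\varepsilon}\rho}t\Big)^t\le(e\,n^{-\varepsilon})^t\le e^{-t}$$
for large $n$, because $2+\varepsilon-\frac58-\frac{11}8-2\varepsilon=-\varepsilon$. The number of final containers times $e^{-t}$ tends to $0$. A $C_4^3$-free subgraph of $H$ with at least $t$ edges would lie in $C\cap H$ for some final container $C$. So with high probability $\mathrm{ex}(H,C_4^3)\le n^{11/8+2\varepsilon}$.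

**Step 4: parameters of $H$.** The mean of $e(H)$ is $\binom n3\rho$ and the mean of each degree is $\binom{n-1}2\rho$. By Chernoff bounds, with a union bound over the $n$ vertices, with high probability
$$e(H)=\Big(\frac16+o(1)\Big)n^{19/8},\qquad\Delta(H)=\Big(\frac12+o(1)\Big)n^{11/8}.$$

**Step 5: letting $\varepsilon\to0$.** For each integer $k\ge2$ apply the above with $\varepsilon=1/k$ and choose $n_k$ so large that $n_k>n_{k-1}$ and that some 3-graph $H_k$ on $[n_k]$ satisfies $\mathrm{ex}(H_k,C_4^3)\le n_k^{11/8+2/k}$ while $e(H_k)$ and its maximum degree $\Delta_k$ are within a factor $1\pm\frac1k$ of $\frac16n_k^{19/8}$ and $\frac12n_k^{11/8}$. Then $\Delta_k\to\infty$ and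
$$\mathrm{ex}(H_k,C_4^3)\le n_k^{-1+o(1)}e(H_k)=\Delta_k^{-8/11+o(1)}e(H_k),$$
since $n_k=\Delta_k^{8/11+o(1)}$. This proves Theorem B. $\blacksquare$
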